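\title{Balls maximize the first Robin eigenvalue with negative boundary parameter among sets of given perimeter}

\begin{abstract}
Let $n\ge 2$ and $\alpha<0$. We prove that among bounded open sets in $\mathbb R^n$ with Lipschitz boundary and given perimeter, the first eigenvalue of the Robin Laplacian with boundary parameter $\alpha$ is maximized by balls, and only by balls. For $n\ge 3$ this answers a question posed by Bucur, Ferone, Nitsch and Trombetti. The proof studies the logarithm $w$ of the first eigenfunction on the set where $w$ touches its convex envelope, with the gradient of $w$ as the independent variable. The equation fixes the trace of the Hessian there, a flux inequality brings in the perimeter, and together they give a differential inequality whose extremal case is the ball. The same inequality yields a lower bound for the volume, which survives smooth approximation and settles the case of equality.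
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$ and $\alpha<0$. By a \emph{Lipschitz set} we mean a nonempty bounded open set $\Omega\subset\mathbb R^n$, not necessarily connected, such that near each boundary point, in suitable Cartesian coordinates $x=(x',x_n)$, the set $\Omega$ is the strict epigraph $\{x_n>\gamma(x')\}$ of a Lipschitz function $\gamma$. If the functions $\gamma$ can be taken of class $C^\infty$, we say that $\Omega$ has \emph{smooth boundary}. The perimeter of $\Omega$ is $P(\Omega)=\mathcal H^{n-1}(\partial\Omega)$ and its volume is $|\Omega|$. The first eigenvalue of the Robin Laplacian with boundary parameter $\alpha$ is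
\begin{equation}\label{eq:rayleigh}
\lambda(\alpha,\Omega)=\min_{v\in H^1(\Omega),\ v\ne0}\ \frac{\int_\Omega|\nabla v|^2\,dx+\alpha\int_{\partial\Omega}v^2\,d\mathcal H^{n-1}}{\int_\Omega v^2\,dx},
\end{equation}
and the minimizers are the weak solutions $u\neq0$ of
\[
-\Delta u=\lambda(\alpha,\Omega)\,u\quad\text{in }\Omega,\qquad \partial_\nu u+\alpha u=0\quad\text{on }\partial\Omega,
\]
where $\nu$ is the outer unit normal. We ask which sets of a given perimeter $c>0$ make $\lambda(\alpha,\Omega)$ largest.

Since $\alpha<0$, the quotient in \eqref{eq:rayleigh} describes a competition: a function lowers the quotient by being large on $\partial\Omega$, and it pays through the gradient term for concentrating there. A set with much boundary compared with its volume therefore has a very negative eigenvalue. The constant test function makes this quantitative: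
\begin{equation}\label{eq:constant}
\lambda(\alpha,\Omega)\le-|\alpha|\,\frac{P(\Omega)}{|\Omega|}.
\end{equation}
Thin boxes of perimeter $c$ have arbitrarily small volume, so the infimum of $\lambda$ at fixed perimeter is $-\infty$, and the supremum is the quantity to look at. Among sets of perimeter $c$, the right-hand side of \eqref{eq:constant} is largest for the ball $B$, by the isoperimetric inequality, and for the ball \eqref{eq:constant} is asymptotically exact as $\alpha\to0$ (Remark~\ref{rem:small}). Hence each fixed set of perimeter $c$ that is not a ball has a smaller eigenvalue than $B$ once $|\alpha|$ is small enough, and one guesses that the ball is the maximizer. The guess cannot be reduced to small $|\alpha|$ by scaling: the substitution $x\mapsto tx$ in \eqref{eq:rayleigh} gives $\lambda(\alpha,t\Omega)=t^{-2}\lambda(t\alpha,\Omega)$, so the product $|\alpha|\,c^{1/(n-1)}$ is a genuine parameter of the problem.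

It is known that the ball is the only maximizer among convex sets of given perimeter, and that in the plane the disc maximizes $\lambda(\alpha,\cdot)$ among $C^2$ domains of given perimeter; the planar result is due to Antunes, Freitas and Krej\v{c}i\v{r}\'ik. Whether the ball is the solution of
\[
\sup\{\lambda(\alpha,\Omega):\ \Omega\subset\mathbb R^n,\ P(\Omega)=c\}
\]
for $n\ge3$ and every $c>0$ was posed as an open problem by Bucur, Ferone, Nitsch and Trombetti \cite{BFNT}. We show that it is, in the class of Lipschitz sets. The proof works for all $n\ge2$ and does not use the two known cases.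

\begin{theorem}\label{thm:max}
Let $n\ge2$ and $\alpha<0$. Let $\Omega\subset\mathbb R^n$ be a Lipschitz set and let $B$ be a ball with $P(B)=P(\Omega)$. Then $\lambda(\alpha,\Omega)\le\lambda(\alpha,B)$, with equality if and only if $\Omega$ is a ball.
\end{theorem}

It is easier to fix the eigenvalue and to bound the perimeter, because the eigenvalue is what appears in the equation. Write $B_r=\{x\in\mathbb R^n:|x|<r\}$.

\begin{theorem}\label{thm:pv}
Let $n\ge2$ and $\alpha<0$, and let $\Omega\subset\mathbb R^n$ be a Lipschitz set. Then $\lambda(\alpha,\Omega)<-\alpha^2$. There is exactly one $R>0$ with $\lambda(\alpha,B_R)=\lambda(\alpha,\Omega)=:-\kappa^2$, and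
\begin{equation}\label{eq:main}
P(\Omega)\ge P(B_R),\qquad |\Omega|\ge|B_R|-C(\kappa)\bigl(P(\Omega)-P(B_R)\bigr),
\end{equation}
where $C(\kappa)=C(\kappa,|\alpha|,n)\in[0,\infty)$ is given by \eqref{eq:C} and is continuous in $\kappa\in(|\alpha|,\infty)$. Moreover, $P(\Omega)=P(B_R)$ if and only if $\Omega$ is a ball.
\end{theorem}

\begin{corollary}\label{cor:leq}
For every $c>0$, the supremum of $\lambda(\alpha,\Omega)$ over Lipschitz sets with $P(\Omega)=c$ is attained by the balls of perimeter $c$ and only by them. The same holds under the constraint $P(\Omega)\le c$.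
\end{corollary}

The first inequality in \eqref{eq:main} gives the inequality in Theorem~\ref{thm:max}. The second is there for the case of equality. The method needs a smooth eigenfunction, so Lipschitz sets are reached by approximation, and an approximation argument forgets which inequalities were strict. The volume bound is stable under approximation, and when $P(\Omega)=P(B_R)$ it says that $|\Omega|\ge|B_R|$, so that $\Omega$ is extremal for the isoperimetric inequality.

Section~\ref{sec:balls} describes the ball through a Riccati equation. Section~\ref{sec:model} introduces $w=\log u$ and carries out the whole argument by hand in a model case in the plane; this also isolates the two obstacles that remain in general. They are removed by a tangent line inequality (Section~\ref{sec:pointwise}) and by passing to the contact set of $w$ (Section~\ref{sec:smooth}). Section~\ref{sec:approx} approximates Lipschitz sets by smooth ones, and Section~\ref{sec:proofs} completes the proofs.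

\subsection*{Notation and standard facts}
Throughout,
\[
a=-\alpha>0,\qquad N=n-1\ge1,\qquad \sigma=\mathcal H^{n-1}(\partial B_1),
\]
so that $P(B_r)=\sigma r^N$ and $|B_r|=\sigma r^n/n$. We use the following facts about a Lipschitz set $\Omega$.
\begin{enumerate}
\item[(L1)] On a piece of $\partial\Omega$ that is the graph of $\gamma$, one has $d\mathcal H^{n-1}=\sqrt{1+|\nabla\gamma|^2}\,dx'$. The outer normal $\nu$ exists $\mathcal H^{n-1}$-almost everywhere, and $\int_\Omega\operatorname{div}X\,dx=\int_{\partial\Omega}X\cdot\nu\,d\mathcal H^{n-1}$ for every $C^1$ vector field $X$ on $\mathbb R^n$.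
\item[(L2)] Restrictions of functions in $C_c^\infty(\mathbb R^n)$ are dense in $H^1(\Omega)$, and restriction to $\partial\Omega$ extends to a bounded and compact trace operator $H^1(\Omega)\to L^2(\partial\Omega)$.
\item[(L3)] The minimum in \eqref{eq:rayleigh} is attained. Call $u\in H^1(\Omega)\setminus\{0\}$ an eigenfunction with eigenvalue $\mu$ if $\int_\Omega\nabla u\cdot\nabla v-a\int_{\partial\Omega}uv=\mu\int_\Omega uv$ for all $v\in H^1(\Omega)$. Minimizers are eigenfunctions with eigenvalue $\lambda(\alpha,\Omega)$, and if $u$ is a minimizer, so is $|u|$.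
\end{enumerate}
A positive eigenfunction $v$ always belongs to the first eigenvalue. Indeed, if $\mu$ is its eigenvalue and $u\ge0$ is a minimizer, testing the equation of each function with the other gives $(\mu-\lambda(\alpha,\Omega))\int_\Omega uv=0$, and $\int_\Omega uv>0$.

\section{Balls}\label{sec:balls}

\subsection{The Riccati equation}
For $\kappa>0$ let $\Phi(r)=\sum_{j\ge0}c_jr^{2j}$ with $c_0=1$ and $2j(2j+n-2)\,c_j=\kappa^2c_{j-1}$. The series converges for all $r$, and since $\Delta|x|^{2j}=2j(2j+n-2)|x|^{2j-2}$, the function $\Phi(|x|)$ solves $\Delta\Phi=\kappa^2\Phi$ in $\mathbb R^n$. All $c_j$ are positive, so $\Phi>0$ and $\Phi'(r)/r$ is a power series in $r^2$ with positive coefficients. Put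
\[
g=\frac{\Phi'}{\Phi},\qquad k=\frac{g}{r}.
\]
Then $g$ is smooth on $[0,\infty)$, the function $k$ is smooth, even and positive, and $k(0)=g'(0)=2c_1=\kappa^2/n$. Dividing $\Phi''+\frac Nr\Phi'=\kappa^2\Phi$ by $\Phi$, and then substituting $g=rk$, we obtain
\begin{equation}\label{eq:riccati}
g'+\frac Nr\,g+g^2=\kappa^2,\qquad rk'=\kappa^2-nk-r^2k^2 .
\end{equation}
For $n=3$ one has $\Phi(r)=\sinh(\kappa r)/(\kappa r)$ and $g(r)=\kappa\coth(\kappa r)-1/r$.

The functions $g'$ and $k$ are the eigenvalues of the Hessian of $\log\Phi(|x|)$: its gradient is $g(r)\,x/r$, so the Hessian has the eigenvalue $g'(r)$ in the radial direction and the eigenvalue $k(r)$, with multiplicity $N$, in the tangential directions. Note that $g'-k=rk'$. The next lemma says that this Hessian is positive definite and that, away from the origin, the radial eigenvalue is the smaller one.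

\begin{lemma}\label{lem:gk}
\begin{enumerate}
\item[(a)] $g'>0$ on $[0,\infty)$, $0<g<\kappa$ on $(0,\infty)$, and $g(r)\to\kappa$ as $r\to\infty$.
\item[(b)] $k'<0$ on $(0,\infty)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $g'(0)>0$. If $g'$ had a first zero $r_1>0$, then $g''(r_1)\le0$. Differentiating the first equation in \eqref{eq:riccati} gives $g''=-\frac Nrg'+\frac N{r^2}g-2gg'$, hence $g''(r_1)=Ng(r_1)/r_1^2>0$, a contradiction. So $g'>0$, and $g^2=\kappa^2-g'-Ng/r<\kappa^2$ for $r>0$. The increasing bounded function $g$ has a limit $g_\infty\le\kappa$, and \eqref{eq:riccati} gives $g'\to\kappa^2-g_\infty^2$. A positive limit of $g'$ would make $g$ unbounded, so $g_\infty=\kappa$.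

(b) Write $k=\kappa^2/n+k_2r^2+O(r^4)$. The coefficients of $r^2$ in the second equation of \eqref{eq:riccati} give $2k_2=-nk_2-\kappa^4/n^2$, so $k_2<0$ and $E:=rk'<0$ for small $r>0$. If $E$ had a first zero $r_1>0$, then $E'(r_1)\ge0$. But $E'=-nk'-2rk^2-2r^2kk'$ and $k'(r_1)=0$, so $E'(r_1)=-2r_1k(r_1)^2<0$.
\end{proof}

\subsection{The eigenvalue as a function of the radius}
We write $g_\kappa,k_\kappa$ when the dependence on $\kappa$ matters. The recursion gives $\Phi_\kappa(r)=\Phi_1(\kappa r)$, hence
\begin{equation}\label{eq:scaling}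
g_\kappa(r)=\kappa\,g_1(\kappa r),\qquad k_\kappa(r)=\kappa^2k_1(\kappa r).
\end{equation}

\begin{lemma}\label{lem:R}
For every $\kappa>a$ there is exactly one $R=R(\kappa)>0$ with $g_\kappa(R)=a$, and $\lambda(\alpha,B_{R(\kappa)})=-\kappa^2$. The map $\kappa\mapsto R(\kappa)$ is a $C^1$, strictly decreasing bijection of $(a,\infty)$ onto $(0,\infty)$. In particular, $R\mapsto\lambda(\alpha,B_R)$ is continuous and strictly increasing, and it takes every value in $(-\infty,-a^2)$ exactly once.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:gk}(a), $g_\kappa$ increases strictly from $0$ to $\kappa$, so it takes the value $a<\kappa$ exactly once. If $g_\kappa(R)=a$, then $\Phi(|x|)$ satisfies $\partial_\nu\Phi=a\Phi$ on $\partial B_R$; it is a positive eigenfunction with eigenvalue $-\kappa^2$, so $\lambda(\alpha,B_R)=-\kappa^2$. By \eqref{eq:scaling}, $\partial_\kappa g_\kappa(r)=g_1(\kappa r)+\kappa rg_1'(\kappa r)>0$ for $r>0$, and $\partial_rg_\kappa>0$. The implicit function theorem shows that $R(\kappa)$ is $C^1$ with $R'=-\partial_\kappa g/\partial_rg<0$. Finally,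 for given $R>0$ the function $\kappa\mapsto\kappa g_1(\kappa R)$ increases from $0$ to $\infty$, so it equals $a$ for some $\kappa$, and $\kappa>a$ because $g_1<1$. Thus every $R>0$ is attained.
\end{proof}

\begin{remark}\label{rem:small}
Fix $R$ and let $a\to0$. Then $a=\kappa g_1(\kappa R)$ forces $\kappa\to0$, and $g_1(t)=t/n+O(t^3)$ gives $\kappa^2=\frac{na}R(1+o(1))=a\frac{P(B_R)}{|B_R|}(1+o(1))$.
\end{remark}

To compare $\Omega$ with a ball of the same eigenvalue we need to know that such a ball exists, that is, that $\lambda(\alpha,\Omega)$ lies in the range $(-\infty,-a^2)$. The test function is the one that solves the Robin problem in a half-space with eigenvalue $-a^2$.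

\begin{lemma}\label{lem:range}
$\lambda(\alpha,\Omega)<-a^2$ for every Lipschitz set $\Omega$.
\end{lemma}

\begin{proof}
Let $|\omega|=1$ and $v(x)=e^{a\omega\cdot x}$. Then $\int_\Omega|\nabla v|^2=a^2\int_\Omega v^2$, and by (L1)
\[
\int_{\partial\Omega}v^2\,\omega\cdot\nu=\int_\Omega\operatorname{div}(v^2\omega)=2a\int_\Omega v^2 .
\]
Since $\int_{\partial\Omega}\omega\cdot\nu=\int_\Omega\operatorname{div}\omega=0$, the function $\omega\cdot\nu\le1$ is not almost everywhere equal to $1$. Hence $\int_{\partial\Omega}v^2>2a\int_\Omega v^2$, and the Rayleigh quotient of $v$ is less than $a^2-2a^2$.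
\end{proof}

\subsection{The ball in the gradient variable}\label{sub:gradvar}
Fix $\kappa>a$ and $R=R(\kappa)$. We shall compare $\Omega$ and $B_R$ at points where the gradients of the logarithms of the eigenfunctions have the same length $s\in[0,a]$. On the ball this length is $s=g(r)$, so we invert $g$. Let
\[
\tau(s)=\kappa^2-s^2\ \ge\ \kappa^2-a^2>0,\qquad \rho=g^{-1}\colon[0,a]\to[0,R].
\]
The function $\rho$ is smooth, $\rho(0)=0$ and $\rho(a)=R$. For $s=g(r)\in(0,a]$ we have $\rho'=1/g'$ and $\rho/s=1/k$, and \eqref{eq:riccati} reads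
\begin{equation}\label{eq:tau}
\tau=g'+Nk=rk'+nk,\qquad\text{that is,}\qquad \rho'=\frac1{\tau-Ns/\rho}.
\end{equation}
Define
\begin{equation}\label{eq:ballquantities}
T_0=\Bigl(\frac\rho s\Bigr)^N,\qquad A_0=\sigma\rho^N=\sigma s^NT_0,\qquad V_0=\sigma\rho^N\rho',\qquad F_0=sA_0 .
\end{equation}
Here $A_0(s)$ is the area of the sphere of radius $\rho(s)$, $V_0(s)$ is the derivative in $s$ of the volume that it encloses, and $F_0(s)$ is the flux of $\nabla\log\Phi$ through it. We have
\begin{equation}\label{eq:F0}
F_0(0)=0,\qquad F_0(a)=aP(B_R),\qquad F_0'=\tau V_0,\qquad \int_0^aV_0\,ds=|B_R| .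
\end{equation}
The third identity follows from \eqref{eq:tau}, because $F_0'=\sigma\rho^N+N\sigma s\rho^{N-1}\rho'=V_0\,(1/\rho'+Ns/\rho)$, and the last from $V_0=(\sigma\rho^n/n)'$.

\section{The logarithm of the eigenfunction and a model case}\label{sec:model}

\subsection{The equation for \texorpdfstring{$\log u$}{log u}}\label{sub:log}
Let $\Omega$ be a \emph{connected} Lipschitz set with smooth boundary, let $\lambda(\alpha,\Omega)=-\kappa^2$ with $\kappa>a$ (Lemma~\ref{lem:range}), and let $u\ge0$ be a minimizer in \eqref{eq:rayleigh}. By elliptic regularity for the Robin problem on a smooth domain, $u\in C^\infty(\overline\Omega)$. We recall the strong maximum principle and Hopf's lemma for the operator $\Delta-\kappa^2$: a solution $u\ge0$, $u\not\equiv0$, of $\Delta u-\kappa^2u=0$ in a connected open set is positive, and if it is $C^1$ up to a smooth boundary and vanishes at a boundary point, then $\partial_\nu u<0$ at that point. At a boundary zero the Robin condition gives $\partial_\nu u=au=0$, so there is none, and $u>0$ on $\overline\Omega$. Therefore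 $w=\log u$ belongs to $C^\infty(\overline\Omega)$. From $\Delta w=\Delta u/u-|\nabla u|^2/u^2$ we get
\begin{equation}\label{eq:w}
\Delta w=\kappa^2-|\nabla w|^2\quad\text{in }\Omega,\qquad \partial_\nu w=a\quad\text{on }\partial\Omega .
\end{equation}
Two features of \eqref{eq:w} drive the proof. The boundary condition has become a constant flux, so that $\int_\Omega\Delta w=aP(\Omega)$ contains the perimeter. And the trace of $D^2w$ at a point depends only on the length of $\nabla w$ there: it equals $\tau(|\nabla w|)$. This suggests using $p=\nabla w(x)$ as the independent variable. The boundary condition guarantees that all $p\in B_a$ occur, at points where $w$ lies above its tangent plane.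

\begin{lemma}\label{lem:interior}
Let $|p|<a$ and let $x\in\overline\Omega$ maximize $y\mapsto p\cdot y-w(y)$ over $\overline\Omega$. Then $x\in\Omega$, $\nabla w(x)=p$ and $D^2w(x)\ge0$.
\end{lemma}

\begin{proof}
On $\partial\Omega$ the outer normal derivative of $p\cdot y-w(y)$ is $p\cdot\nu-a<0$, so the function increases when one moves inward, and no boundary point is a maximizer. At an interior maximum the gradient vanishes and the Hessian $-D^2w$ is nonpositive.
\end{proof}

\subsection{A model case in the plane}\label{sub:model}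
In this subsection only, assume that $n=2$, that $\Omega$ is convex, and that $D^2w>0$ in $\Omega$; the disc is an example, by Lemma~\ref{lem:gk}(a). We show that $P(\Omega)\ge2\pi R$ with $R=R(\kappa)$.

The map $\nabla w$ is injective, because $(\nabla w(x)-\nabla w(y))\cdot(x-y)>0$ for $x\neq y$, and by Lemma~\ref{lem:interior} its image contains $B_a$. Let $p\mapsto x(p)$ be the inverse map on $B_a$, let $H(p)=D^2w(x(p))$, and let $J=1/\det H$ be the Jacobian of $x(\cdot)$, whose derivative is $H^{-1}$. For $0<s<a$ put $\Omega_s=x(B_s)$ and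
\[
F(s)=\int_{\Omega_s}\Delta w\,dx=\int_{B_s}\tau(|p|)\,J(p)\,dp .
\]
Since $\Delta w>0$, we have $F(s)\le\int_\Omega\Delta w=aP(\Omega)$. In polar coordinates, $F'(s)=\tau(s)V(s)$ with $V(s)=\int_{\partial B_s}J\,d\mathcal H^1$. So we need a lower bound for $J$, and we know that $\operatorname{tr}H=\tau$.

The first attempt is the inequality of arithmetic and geometric means, $J\ge(2/\tau)^2$. It gives a lower bound for $P(\Omega)$, but not the sharp one: equality requires $H$ to be a multiple of the identity, and on the disc the eigenvalues $g'$ and $k$ of $H$ differ by Lemma~\ref{lem:gk}(b). A sharp bound must treat the direction of $p$ and the direction orthogonal to it differently, and it needs a second piece of information on $H$.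

This information comes from computing $F$ a second time, as a flux. Let $e=e(\theta)=(\cos\theta,\sin\theta)$ and let $e^\perp$ be $e$ rotated by $+\pi/2$. The curve $\partial\Omega_s$ is parametrized counterclockwise by $\theta\mapsto x(se)$, with tangent vector $\xi=sH^{-1}e^\perp$. The outer normal times the line element is $\xi\,d\theta$ rotated by $-\pi/2$, and its scalar product with $\nabla w=se$ equals $se^\perp\cdot\xi\,d\theta$. With $T=H^{-1}e^\perp\cdot e^\perp$ the divergence theorem gives
\begin{equation}\label{eq:modelflux}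
F(s)=\int_0^{2\pi}s^2\,T(se)\,d\theta=sA(s),\qquad A(s)=\int_{\partial B_s}T\,d\mathcal H^1 .
\end{equation}
So $F$ determines the mean of $T$ over the circle $\partial B_s$, and we should bound $J$ in terms of $T$. Let $h_{ij}$ be the entries of $H$ in the basis $(e^\perp,e)$. Then $T=h_{22}/\det H\ge1/h_{11}$, since $\det H\le h_{11}h_{22}$. Hence $0<h_{22}=\tau-h_{11}\le\tau-1/T$ and
\[
J=\frac T{h_{22}}\ \ge\ \frac{T^2}{\tau T-1}=:G(T),\qquad \tau T>1,
\]
with equality when $h_{12}=0$, as on the disc. With $z=\tau t$ we have $\tau^2G(t)=z+1+\frac1{z-1}$, so $G$ is convex, and Jensen's inequality on the circle gives $V(s)\ge2\pi s\,G\bigl(A(s)/2\pi s\bigr)$. Put $m=A/2\pi$; on the disc $T=1/k$ and $m=\rho$. Then $F=2\pi sm$, and $F'=\tau V$ becomes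
\[
m+sm'\ \ge\ \tau s\,G(m/s)=\frac{\tau m^2}{\tau m-s},\qquad\text{that is,}\qquad m'\ \ge\ \frac1{\tau-s/m},
\]
where $\tau-s/m>0$. This is the Riccati equation \eqref{eq:tau} for $\rho$, turned into an inequality. Both $m$ and $\rho$ tend to $0$ as $s\to0$, because $T$ is bounded near $p=0$. The right-hand side decreases in $m$, so $m'\ge\rho'$ wherever $m<\rho$. If $m(s_1)<\rho(s_1)$, let $s_0\in[0,s_1)$ be the last point before $s_1$ with $m=\rho$; then $m-\rho$ is nondecreasing on $(s_0,s_1)$ and starts from $0$, a contradiction. Thus $m\ge\rho$, and $aP(\Omega)\ge F(s)\ge2\pi s\rho(s)\to2\pi aR$ as $s\to a$.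

\subsection{The two obstacles}\label{sub:obstacles}
First, $w$ need not be convex. Lemma~\ref{lem:interior} still provides, for each $p\in B_a$, a point with gradient $p$ and nonnegative Hessian, but these points form a subset of $\Omega$ whose boundary we do not control, so the divergence theorem behind \eqref{eq:modelflux} is not available. We shall count the flux from the outside instead, defining $F(s)=aP(\Omega)-\int_s^a\tau V$, and prove the inequality $F(s)\ge sA(s)$. An upper bound for $A$ gives a lower bound for $V$ only if the lower bound for $J$ \emph{decreases} in $T$. Second, for $n\ge3$ the analogue of $G$ is not convex. Both obstacles are overcome by one observation: we only need the tangent line to $G$ at the value $T_0(s)$ taken on the ball, and by Lemma~\ref{lem:gk}(b) this tangent line has negative slope and lies below $G$.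

\section{A lower bound for the Jacobian}\label{sec:pointwise}

For $\tau>0$ let
\[
G_\tau(t)=\frac t{\tau-Nt^{-1/N}},\qquad t>t_-:=\Bigl(\frac N\tau\Bigr)^N,\qquad\text{and}\qquad t_+:=\Bigl(\frac n\tau\Bigr)^N .
\]

\begin{lemma}\label{lem:matrix}
Let $H$ be a positive definite symmetric $n\times n$ matrix with $\operatorname{tr}H=\tau$, let $e$ be a unit vector, and let $T=He\cdot e/\det H$. Then $T>t_-$ and $1/\det H\ge G_\tau(T)$.
\end{lemma}

\begin{proof}
In an orthonormal basis whose last vector is $e$, write $H=\begin{pmatrix}H'&b\\ b^t&h\end{pmatrix}$ with $h=He\cdot e>0$ and $H'$ positive definite of size $N$. Eliminating $b$ by row operations gives $\det H=\det H'\,\bigl(h-(H')^{-1}b\cdot b\bigr)\le h\det H'$, that is, $\det H'\ge1/T$. By the inequality of arithmetic and geometric means, $\operatorname{tr}H'\ge N(\det H')^{1/N}\ge NT^{-1/N}$. Hence $0<h=\tau-\operatorname{tr}H'\le\tau-NT^{-1/N}$. This gives $T>t_-$ and $1/\det H=T/h\ge G_\tau(T)$.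
\end{proof}

By the cofactor formula for the inverse of $H^{-1}$, the number $T$ is the determinant of the restriction of the quadratic form $H^{-1}$ to $e^\perp$; for $n=2$ it is the function $T$ of Section~\ref{sub:model}. The proof loses nothing when $b=0$ and $H'$ is a multiple of the identity, which is the shape of the Hessian on a ball.

\begin{lemma}\label{lem:tangent}
With $z=\tau t^{1/N}\in(N,\infty)$,
\begin{equation}\label{eq:Gprime}
G_\tau'(t)=\frac1\tau\,\frac{z(z-n)}{(z-N)^2}.
\end{equation}
If $t_-<t_0<t_+$, then $G_\tau'(t_0)<0$ and $G_\tau(t)\ge G_\tau(t_0)+G_\tau'(t_0)(t-t_0)$ for all $t>t_-$.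
\end{lemma}

\begin{proof}
Put $t=y^N$, so that $z=\tau y$ and $G_\tau=y^{N+1}/(\tau y-N)$. Then
\[
\frac{dG_\tau}{dy}=\frac{(N+1)y^N(\tau y-N)-\tau y^{N+1}}{(\tau y-N)^2}=\frac{Ny^N(\tau y-n)}{(\tau y-N)^2},
\]
and division by $dt/dy=Ny^{N-1}$ gives \eqref{eq:Gprime}. The points $t_-,t_+$ correspond to $z=N$ and $z=n$, so $G_\tau$ decreases on $(t_-,t_+]$ and increases on $[t_+,\infty)$. Next,
\begin{equation}\label{eq:Gsecond}
\frac d{dz}\,\frac{z(z-n)}{(z-N)^2}=\frac{(2z-n)(z-N)-2z(z-n)}{(z-N)^3}=\frac{N(N+1)-(N-1)z}{(z-N)^3}.
\end{equation}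
For $N<z\le N+1$ the numerator is at least $N(N+1)-(N-1)(N+1)=N+1>0$. Since $z$ increases with $t$, the derivative $G_\tau'$ increases on $(t_-,t_+]$, and $G_\tau$ is convex there. Let $\Lambda_0(t)=G_\tau(t_0)+G_\tau'(t_0)(t-t_0)$. Convexity gives $G_\tau\ge\Lambda_0$ on $(t_-,t_+]$. For $t\ge t_+$, the function $G_\tau$ increases and $\Lambda_0$ decreases, so $G_\tau(t)\ge G_\tau(t_+)\ge\Lambda_0(t_+)\ge\Lambda_0(t)$.
\end{proof}

\begin{remark}\label{rem:G}
The minimum of $G_\tau$ is $G_\tau(t_+)=(n/\tau)^n$, the bound for $1/\det H$ given directly by the arithmetic and geometric means. For $n\ge3$, \eqref{eq:Gsecond} shows that $G_\tau$ is strictly concave where $z>N(N+1)/(N-1)$; at such a point $t_0$ the tangent line lies above the graph nearby, so a restriction on $t_0$ is needed.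
\end{remark}

We now place the ball on the graph of $G_\tau$. Fix $\kappa>a$ and use the notation of Section~\ref{sub:gradvar}. Define
\begin{equation}\label{eq:ell}
\ell(s)=\frac{\tau(s)\,\bigl(-k'(r)\bigr)}{k(r)\,g'(r)^2},\qquad r=\rho(s),\quad s\in[0,a].
\end{equation}
By Lemma~\ref{lem:gk}, $\ell$ is continuous and nonnegative on $[0,a]$.

\begin{lemma}\label{lem:sharp}
Let $s\in(0,a]$, let $H$ be positive definite with $\operatorname{tr}H=\tau(s)$, let $|e|=1$ and $T=He\cdot e/\det H$. Then
\[
\frac1{\det H}\ \ge\ \frac{V_0(s)}{\sigma s^N}-\frac{s\,\ell(s)}{\tau(s)}\bigl(T-T_0(s)\bigr).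
\]
\end{lemma}

\begin{proof}
Let $\tau=\tau(s)$ and $r=\rho(s)>0$. At $t_0=T_0(s)=k^{-N}$ we have $z=\tau/k$, and \eqref{eq:tau} gives
\[
z-N=\frac{g'}k>0,\qquad z-n=\frac{rk'}k<0 .
\]
So $t_-<T_0(s)<t_+$, and Lemmas~\ref{lem:matrix} and~\ref{lem:tangent} give $1/\det H\ge G_\tau(T_0)+G_\tau'(T_0)(T-T_0)$. It remains to evaluate. First, $G_\tau(T_0)=T_0/(\tau-Nk)=T_0/g'=T_0\,\rho'=V_0/(\sigma s^N)$. Second, by \eqref{eq:Gprime} and $s=rk$,
\[
G_\tau'(T_0)=\frac1\tau\cdot\frac\tau k\cdot\frac{rk'}k\cdot\frac{k^2}{g'^2}=\frac{rk'}{g'^2}=\frac{s\,k'}{k\,g'^2}=-\frac{s\,\ell}\tau.\qedhere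
\]
\end{proof}

The constant in Theorem~\ref{thm:pv} is built from $\ell$. With $ds=g'\,dr$, let
\begin{equation}\label{eq:C}
\Lambda(\kappa)=\int_0^a\ell\,ds=\int_0^{R(\kappa)}\frac{(\kappa^2-g_\kappa^2)(-k_\kappa')}{k_\kappa\,g_\kappa'}\,dr,\qquad C(\kappa)=\frac{a\,\bigl(e^{\Lambda(\kappa)}-1\bigr)}{\kappa^2-a^2}.
\end{equation}
By \eqref{eq:scaling} the integrand is a continuous function of $(\kappa,r)\in(0,\infty)\times[0,\infty)$, since $k_1$ and $g_1'$ are positive on $[0,\infty)$, and $R(\kappa)$ is continuous. Hence $\Lambda$ and $C$ are finite, nonnegative and continuous on $(a,\infty)$.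

\section{Smooth connected domains}\label{sec:smooth}

\begin{proposition}\label{prop:smooth}
Let $\Omega$ be a connected Lipschitz set with smooth boundary, $\lambda(\alpha,\Omega)=-\kappa^2$ and $R=R(\kappa)$. Then \eqref{eq:main} holds.
\end{proposition}

Throughout this section $w$ is the function of Section~\ref{sub:log}.

\subsection{The contact set}
We need a substitute for the inverse map $x(\cdot)$ of the model case. The maximizers in Lemma~\ref{lem:interior} are encoded by the Legendre transform
\[
\psi(p)=\max_{x\in\overline\Omega}\bigl(p\cdot x-w(x)\bigr),\qquad p\in\mathbb R^n,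
\]
which is finite and, as a maximum of affine functions, convex. A maximizer $x$ for $p$ is a point where the affine function $y\mapsto p\cdot y-\psi(p)$, which lies below $w$ on $\overline\Omega$, touches $w$. Let $\mathcal G$ be the set of $p\in B_a$ for which the maximizer $x(p)$ is unique and $\det D^2w(x(p))\ne0$. For $p\in\mathcal G$ put $H(p)=D^2w(x(p))$.

\begin{lemma}\label{lem:contact}
The set $\mathcal G$ is open and $|B_a\setminus\mathcal G|=0$. The map $x(\cdot)$ is a smooth diffeomorphism of $\mathcal G$ onto an open set $\Gamma\subset\Omega$, with inverse $\nabla w|_\Gamma$ and derivative $H^{-1}$. For $p\in\mathcal G$ the matrix $H(p)$ is positive definite and $\operatorname{tr}H(p)=\tau(|p|)$.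
\end{lemma}

\begin{proof}
For $p\in\mathcal G$, Lemma~\ref{lem:interior} gives $x(p)\in\Omega$, $\nabla w(x(p))=p$ and $H(p)\ge0$; since $\det H(p)\neq0$, $H(p)>0$. The trace identity is \eqref{eq:w}.

\emph{Full measure.} A finite convex function on $\mathbb R^n$ is locally Lipschitz, hence differentiable almost everywhere. If $x$ is a maximizer for $p$, then $\psi(q)\ge q\cdot x-w(x)=\psi(p)+(q-p)\cdot x$ for all $q$; if $\psi$ is differentiable at $p$, this forces $x=\nabla\psi(p)$, so the maximizer is unique. If it is unique but $\det D^2w(x)=0$, then $p=\nabla w(x)$ is a critical value of the smooth map $\nabla w\colon\Omega\to\mathbb R^n$. By Sard's theorem the critical values form a null set.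

\emph{Openness and smoothness.} Let $p_0\in\mathcal G$. By the inverse function theorem, $\nabla w$ is a diffeomorphism from a neighborhood $O\subset\Omega$ of $x(p_0)$ onto a neighborhood of $p_0$. If $p_j\to p_0$ and $x_j$ is a maximizer for $p_j$, every limit point of $(x_j)$ in the compact set $\overline\Omega$ is a maximizer for $p_0$, hence equal to $x(p_0)$. So for $p$ near $p_0$ all maximizers lie in $O$ and satisfy $\nabla w=p$; there is exactly one, namely $(\nabla w|_O)^{-1}(p)$, and the Hessian there is invertible. Thus $\mathcal G$ is open and $x(\cdot)$ is a local diffeomorphism with derivative $H^{-1}$. It is injective because $\nabla w(x(p))=p$.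
\end{proof}

On $\mathcal G$ one has $x(\cdot)=\nabla\psi$ and $H^{-1}=D^2\psi$. As in the model case, set for $p\in\mathcal G$, $p\ne0$, $e=p/|p|$,
\[
J(p)=\frac1{\det H(p)},\qquad T(p)=\frac{H(p)e\cdot e}{\det H(p)},
\]
and for $s\in(0,a)$
\[
V(s)=\int_{\partial B_s\cap\mathcal G}J\,d\mathcal H^{n-1},\qquad A(s)=\int_{\partial B_s\cap\mathcal G}T\,d\mathcal H^{n-1},
\]
with values in $[0,\infty]$ for the moment. On the ball $B_R$ these are $T_0$, $V_0$, $A_0$ of \eqref{eq:ballquantities}, since there $\det H=g'k^N$ and $He\cdot e=g'$. The change of variables $x=x(p)$ gives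
\begin{equation}\label{eq:volGamma}
|\Omega|\ge|\Gamma|=\int_{\mathcal G}J\,dp=\int_0^aV(s)\,ds .
\end{equation}

\subsection{The flux inequality}
We cannot integrate by parts on $\Gamma$, and off $\Gamma$ the sign of $\Delta w$ is unknown. The remedy is to replace $w$ by the envelope of the affine functions below $w$ with slopes of length at most $a$. It agrees with $w$ on $\Gamma$; it is convex on all of $\mathbb R^n$, so whatever it contributes off $\Gamma$ has the right sign and can be discarded; and its gradient has length at most $a$, so its flux through $\partial\Omega$ is at most $aP(\Omega)$. To see the sphere $|p|=s$, we multiply the gradient by a cutoff that switches on as $|p|$ crosses $s$.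

\begin{lemma}\label{lem:flux}
We have $\int_0^a\tau V\,ds\le aP(\Omega)$, and for almost every $s\in(0,a)$
\begin{equation}\label{eq:flux}
aP(\Omega)\ \ge\ \int_s^a\tau(r)V(r)\,dr+sA(s).
\end{equation}
\end{lemma}

\begin{proof}
Let $W(x)=\max_{|p|\le a}(p\cdot x-\psi(p))$ for $x\in\mathbb R^n$. As a maximum of affine functions with slopes of length at most $a$, $W$ is convex and $a$-Lipschitz. For $x\in\overline\Omega$ we have $p\cdot x-\psi(p)\le w(x)$ for all $p$, so $W\le w$; and if $x=x(p)\in\Gamma$, then $W(x)\ge p\cdot x-\psi(p)=w(x)$. So $W=w$ on the open set $\Gamma$. Let $W_\delta$ be the convolution of $W$ with a smooth nonnegative kernel of mass $1$ supported in $B_\delta$. Then $W_\delta$ is smooth and convex, and $|\nabla W_\delta|\le a$.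

Let $\eta\in C^\infty(\mathbb R)$ satisfy $0\le\eta\le1$ and $\eta'\ge0$ on $[0,a^2]$, and let $X_\delta=\eta(|\nabla W_\delta|^2)\nabla W_\delta$. Then $|X_\delta|\le a$, and since $\nabla|\nabla W_\delta|^2=2D^2W_\delta\nabla W_\delta$,
\[
\operatorname{div}X_\delta=\eta(|\nabla W_\delta|^2)\,\Delta W_\delta+2\eta'(|\nabla W_\delta|^2)\,D^2W_\delta\nabla W_\delta\cdot\nabla W_\delta\ \ge0\quad\text{on }\mathbb R^n .
\]
Hence for every compact $K\subset\Gamma$,
\[
aP(\Omega)\ge\int_{\partial\Omega}X_\delta\cdot\nu=\int_\Omega\operatorname{div}X_\delta\ge\int_K\operatorname{div}X_\delta .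
\]
Since $W=w$ is smooth in a neighborhood of $K$, $W_\delta\to w$ in $C^2(K)$ as $\delta\to0$. The limit integrand is nonnegative on $\Gamma$, so we may let $K$ increase to $\Gamma$ by monotone convergence:
\[
aP(\Omega)\ge\int_\Gamma\Bigl[\eta(|\nabla w|^2)\,\Delta w+2\eta'(|\nabla w|^2)\,D^2w\nabla w\cdot\nabla w\Bigr]dx .
\]
Substitute $x=x(p)$, $dx=J\,dp$. Then $\Delta w=\tau(|p|)$ and $J\,Hp\cdot p=|p|^2T$, and in polar coordinates
\begin{equation}\label{eq:fluxeta}
aP(\Omega)\ \ge\ \int_0^a\Bigl[\eta(r^2)\,\tau(r)V(r)+2r^2\eta'(r^2)A(r)\Bigr]dr .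
\end{equation}
The choice $\eta\equiv1$ gives the first assertion, and $\eta(y)=y/a^2$ shows that $r^2A(r)$ is integrable on $(0,a)$.

Fix $s\in(0,a)$ and $h\in(0,a^2-s^2)$. Let $\eta_h$ be the continuous function that vanishes for $y\le s^2$, equals $1$ for $y\ge s^2+h$, and is affine in between. Its mollifications are smooth and nondecreasing with values in $[0,1]$ and derivatives in $[0,1/h]$; they converge uniformly to $\eta_h$, and their derivatives converge to $\eta_h'$ except at two points. By dominated convergence, with majorant $\tau V+\frac2hr^2A$, \eqref{eq:fluxeta} holds for $\eta_h$. Write $s^2+h=(s+\theta)^2$, so that $h=\theta(2s+\theta)$. Then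
\[
aP(\Omega)\ \ge\ \int_s^a\eta_h(r^2)\,\tau V\,dr+\frac2{2s+\theta}\cdot\frac1\theta\int_s^{s+\theta}r^2A(r)\,dr .
\]
As $h\to0$, the first term tends to $\int_s^a\tau V\,dr$ by dominated convergence, and the second tends to $\frac1s\,s^2A(s)$ whenever $s$ is a Lebesgue point of $r^2A(r)$.
\end{proof}

\subsection{The differential inequality}

\begin{proof}[Proof of Proposition~\ref{prop:smooth}]
Let $F(s)=aP(\Omega)-\int_s^a\tau V\,dr$. By Lemma~\ref{lem:flux}, $F$ is absolutely continuous on $[0,a]$ and
\begin{equation}\label{eq:F}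
F(0)\ge0,\qquad F(a)=aP(\Omega),\qquad F'=\tau V\ \text{ a.e.},\qquad sA(s)\le F(s)\ \text{ a.e.}
\end{equation}
Compare with \eqref{eq:F0}, and let $f=F-F_0$. Then $f$ is absolutely continuous, $f(0)\ge0$, and $f(a)=a\bigl(P(\Omega)-P(B_R)\bigr)$.

Since $|B_a\setminus\mathcal G|=0$, for almost every $s$ the set $\partial B_s\cap\mathcal G$ has full measure $\sigma s^N$ in $\partial B_s$; moreover $A(s)\le F(s)/s<\infty$ for almost every $s$. For such $s$ we apply Lemma~\ref{lem:sharp} to $H(p)$ and $e=p/s$, and integrate over $\partial B_s\cap\mathcal G$. Using $\sigma s^NT_0=A_0$, then $\ell\ge0$ together with $sA\le F$ and $sA_0=F_0$, we obtain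
\begin{equation}\label{eq:Vlower}
V\ \ge\ V_0-\frac{\ell}{\tau}\,(sA-sA_0)\ \ge\ V_0-\frac\ell\tau\,f\qquad\text{a.e. in }(0,a).
\end{equation}
The second inequality is where the sign of the slope, that is, Lemma~\ref{lem:gk}(b), meets the one-sided bound \eqref{eq:flux}. Multiplying by $\tau$ and using $F'=\tau V$, $F_0'=\tau V_0$, we get $f'\ge-\ell f$ almost everywhere. Since $\ell$ is continuous on $[0,a]$, the function $f(s)\exp\int_0^s\ell$ is absolutely continuous with nonnegative derivative, hence nondecreasing. Comparing its values at $0$, $s$ and $a$ gives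
\begin{equation}\label{eq:fbounds}
0\le f(s)\le f(a)\exp\int_s^a\ell\,dr\qquad(0\le s\le a).
\end{equation}
At $s=a$ the left inequality is $P(\Omega)\ge P(B_R)$.

For the volume, integrate \eqref{eq:Vlower} and use \eqref{eq:volGamma}, \eqref{eq:F0}, $\tau\ge\kappa^2-a^2$ and \eqref{eq:fbounds}:
\[
|\Omega|\ \ge\ |B_R|-\int_0^a\frac\ell\tau\,f\,ds\ \ge\ |B_R|-\frac{f(a)}{\kappa^2-a^2}\int_0^a\ell(s)\,e^{\int_s^a\ell}\,ds .
\]
The last integrand is the derivative of $-e^{\int_s^a\ell}$, so the integral equals $e^{\Lambda(\kappa)}-1$. With \eqref{eq:C} this is the second inequality in \eqref{eq:main}.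
\end{proof}

\begin{remark}\label{rem:hyp}
The boundary condition, and with it the sign of $\alpha$, enters this section through Lemma~\ref{lem:interior}, which makes $\mathcal G$ fill the ball $B_a$; for $\alpha=0$ this ball is empty, and indeed $\lambda(0,\Omega)=0$ for every $\Omega$. Connectedness and smoothness were used to have $w=\log u\in C^\infty(\overline\Omega)$. The strict inequality $\kappa>a$ provides the comparison ball and makes $C(\kappa)$ finite. No convexity of $\Omega$ or of $w$ was used.
\end{remark}

\section{Smooth approximation of Lipschitz sets}\label{sec:approx}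

To pass to a Lipschitz set $\Omega$ we need smooth sets whose volume, perimeter and eigenvalue all converge. Closeness of the boundaries does not suffice: the graph of $\varepsilon\sin(x_1/\varepsilon)$ tends uniformly to a hyperplane while its area stays larger by a fixed factor, and both $P$ and the boundary term in \eqref{eq:rayleigh} see this. So the normals must converge too, and the Lipschitz constants must stay bounded, to give trace estimates that are uniform along the approximation. We take the level set $\{\frac12\}$ of a mollification of $\mathbf 1_\Omega$. It is defined by one global function, so no gluing of charts is needed, and in each chart its slope is an average of the slopes of $\partial\Omega$.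

\subsection{Construction}
Let $B'_r=\{x'\in\mathbb R^N:|x'|<r\}$. There are finitely many cylinders $Z_i=B'_{r_i}\times(-h_i,h_i)$, $i=1,\dots,M$, each in its own Cartesian coordinates, that cover $\partial\Omega$, and $L$-Lipschitz functions $\gamma_i$ on $B'_{2r_i}$ with $|\gamma_i|<h_i/2$, such that $\Omega$ coincides with $\{x_n>\gamma_i(x')\}$ in the doubled cylinder $B'_{2r_i}\times(-2h_i,2h_i)$. To see this, center the coordinates at a boundary point, so that $\gamma(0)=0$; choose $h$ so small that the epigraph description holds in $B_{3h}$, then $r\le h$ so small that $|\gamma|<h/2$ on $B'_{2r}$; and use the compactness of $\partial\Omega$. Put $Z=\bigcup_iZ_i$ and $K_t=\{x\in\Omega:\operatorname{dist}(x,\partial\Omega)\ge t\}$, a compact subset of $\Omega$ for $t>0$.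

\begin{lemma}\label{lem:approx}
There is $\varepsilon_0>0$ such that for $0<\varepsilon<\varepsilon_0$ there are a bounded open set $\Omega_\varepsilon$ with smooth boundary and smooth functions $\gamma_i^\varepsilon$ on $B'_{r_i}$ with the following properties.
\begin{enumerate}
\item[(i)] $\Omega_\varepsilon\cap Z_i=\{x\in Z_i:x_n>\gamma_i^\varepsilon(x')\}$.
\item[(ii)] $\Omega_\varepsilon\setminus Z=\Omega\setminus Z$ and $\partial\Omega_\varepsilon\subset Z$.
\item[(iii)] $|\gamma_i^\varepsilon-\gamma_i|\le(1+L)\varepsilon<h_i/4$, $|\nabla\gamma_i^\varepsilon|\le L$, and $\nabla\gamma_i^\varepsilon\to\nabla\gamma_i$ almost everywhere as $\varepsilon\to0$.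
\item[(iv)] $K_t\subset\Omega_\varepsilon$ for $t\ge\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\zeta\ge0$ be smooth and radial, with $\int\zeta=1$ and $\{\zeta>0\}=B_1$. Put $\zeta_\varepsilon=\varepsilon^{-n}\zeta(\cdot/\varepsilon)$, $\chi_\varepsilon=\mathbf 1_\Omega*\zeta_\varepsilon\in C^\infty(\mathbb R^n)$ and $\Omega_\varepsilon=\{\chi_\varepsilon>\frac12\}$, a bounded open set. Let $\varepsilon_0$ be smaller than all $r_i$, smaller than $\operatorname{dist}(\partial\Omega,\mathbb R^n\setminus Z)$, and such that $(1+L)\varepsilon_0<h_i/4$ for all $i$.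

If the ball $B_\varepsilon(x)$ does not meet $\partial\Omega$, it lies in $\Omega$ or in the complement of $\overline\Omega$, and $\chi_\varepsilon(x)=\mathbf 1_\Omega(x)$. This proves (iv) and the first part of (ii). For $x\notin Z$ it gives $\chi_\varepsilon(x)\in\{0,1\}$, while $\chi_\varepsilon=\frac12$ on $\partial\Omega_\varepsilon$ by continuity; this is the second part of (ii).

Fix $i$, drop it from the notation, and let $x$ lie in the cylinder $Z_i$. Then $B_\varepsilon(x)$ lies in the doubled cylinder, and with $Q(z',t)=\int_{-\infty}^t\zeta_\varepsilon(z',\xi)\,d\xi$,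
\[
\chi_\varepsilon(x)=\int_{|z'|<\varepsilon}Q\bigl(z',x_n-\gamma(x'-z')\bigr)\,dz' .
\]
The integrand is Lipschitz in $x$, uniformly in $z'$, and for each fixed $x$ it is differentiable at $x$ for almost every $z'$, by Rademacher's theorem. By dominated convergence we may differentiate under the integral. With $y'=x'-z'$ and the weight $\pi_x(y')=\zeta_\varepsilon\bigl(x'-y',x_n-\gamma(y')\bigr)\ge0$, which vanishes for $|y'-x'|\ge\varepsilon$,
\begin{equation}\label{eq:dchi}
\partial_n\chi_\varepsilon(x)=\int\pi_x(y')\,dy'\ge0,\qquad \nabla'\chi_\varepsilon(x)=-\int\pi_x(y')\,\nabla\gamma(y')\,dy' .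
\end{equation}

\emph{Claim: there is $c_0=c_0(n,L,\zeta)>0$ such that $\partial_n\chi_\varepsilon(x)\ge c_0/\varepsilon$ whenever $\chi_\varepsilon(x)=\frac12$.} We rescale to unit size and use compactness. For a continuous function $q$ on $\overline{B'_1}$ let
\[
\mathcal M(q)=\int_{\{y_n>q(y')\}}\zeta(y)\,dy,\qquad \mathcal D(q)=\int_{B'_1}\zeta\bigl(y',q(y')\bigr)\,dy' .
\]
Both functionals are continuous under uniform convergence, the first because $\zeta$ is bounded and the second because $\zeta$ is uniformly continuous. For $q(y')=\bigl(\gamma(x'+\varepsilon y')-x_n\bigr)/\varepsilon$, which is $L$-Lipschitz, a change of variables and $\zeta(-y)=\zeta(y)$ give $\chi_\varepsilon(x)=\mathcal M(q)$ and $\varepsilon\,\partial_n\chi_\varepsilon(x)=\mathcal D(q)$. Let $\mathcal F$ be the set of $L$-Lipschitz functions $q$ on $\overline{B'_1}$ with $\mathcal M(q)=\frac12$. If the graph of a continuous $q$ does not meet $B_1$, then $|q(y')|\ge\sqrt{1-|y'|^2}>0$ on $B'_1$, so $q$ has a constant sign there, the ball $B_1$ lies on one side of the graph, and $\mathcal M(q)\in\{0,1\}$.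 Hence the graph of each $q\in\mathcal F$ meets $B_1$. This has two consequences. First, $|q|<1$ somewhere, so $|q|\le1+2L$, and $\mathcal F$ is compact by the Arzel\`a--Ascoli theorem and the continuity of $\mathcal M$. Second, the continuous integrand of $\mathcal D(q)$ is positive somewhere, so $\mathcal D(q)>0$. Take $c_0=\min_{\mathcal F}\mathcal D$.

If $x_n>\gamma(x')+(1+L)\varepsilon$ and $|y-x|<\varepsilon$, then $y_n>x_n-\varepsilon>\gamma(x')+L\varepsilon\ge\gamma(y')$, so $\chi_\varepsilon(x)=1$. If $x_n<\gamma(x')-(1+L)\varepsilon$ and $|y-x|<\varepsilon$, then $y_n<\gamma(x')-L\varepsilon\le\gamma(y')$, so $\chi_\varepsilon(x)=0$. Since $|\gamma|+(1+L)\varepsilon<3h/4$, for each $x'\in B'_r$ the nondecreasing function $\chi_\varepsilon(x',\cdot)$ goes from $0$ to $1$ on $(-h,h)$. It takes the value $\frac12$ exactly once, because otherwise it would be constant on an interval, against the claim. Call this point $\gamma^\varepsilon(x')$. Then (i) holds, $|\gamma^\varepsilon-\gamma|\le(1+L)\varepsilon$, and $\gamma^\varepsilon$ is smooth by the implicit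 function theorem. By (i) and (ii), $\Omega_\varepsilon$ has smooth boundary. At $x=(x',\gamma^\varepsilon(x'))$, \eqref{eq:dchi} gives
\[
\nabla\gamma^\varepsilon(x')=-\frac{\nabla'\chi_\varepsilon(x)}{\partial_n\chi_\varepsilon(x)}=\frac{\int\pi_x\nabla\gamma\,dy'}{\int\pi_x\,dy'},
\]
a weighted mean of $\nabla\gamma$, so $|\nabla\gamma^\varepsilon|\le L$. The denominator is at least $c_0/\varepsilon$ and $\pi_x\le\|\zeta\|_\infty\varepsilon^{-n}$, hence
\[
|\nabla\gamma^\varepsilon(x')-\nabla\gamma(x')|\le\frac{\|\zeta\|_\infty}{c_0}\,\varepsilon^{-N}\int_{|y'-x'|<\varepsilon}|\nabla\gamma(y')-\nabla\gamma(x')|\,dy',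
\]
which tends to $0$ at every Lebesgue point $x'$ of $\nabla\gamma$.
\end{proof}

\subsection{Uniform estimates near the boundary}
Let $t_0=\min_ih_i/8$. Let $U$ be $\Omega$ or one of the sets $\Omega_\varepsilon$, and let $\gamma_i^U$ be $\gamma_i$ or $\gamma_i^\varepsilon$ accordingly. Since $|\gamma_i^U|<3h_i/4$, the point $(x',\gamma_i^U(x')+s)$ lies in $U\cap Z_i$ for $x'\in B'_{r_i}$ and $0<s\le t_0$. For a function $v$ on $\overline U$ let $v_i^s(x')=v(x',\gamma_i^U(x')+s)$ be its restriction to the graph lifted by $s\in[0,t_0]$, and let $\|v_i^s\|$ denote the norm in $L^2(B'_{r_i})$. The map $(x',s)\mapsto(x',\gamma_i^U(x')+s)$ preserves Lebesgue measure, by Fubini's theorem.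

\begin{lemma}\label{lem:uniform}
There is a constant $C_1$, depending only on $M$, $L$ and $t_0$, such that for all $v\in C^1(\overline U)$, all $i$ and all $0<s,t\le t_0$,
\begin{align}
\|v_i^s-v_i^0\|^2&\le s\int_U|\nabla v|^2,\label{eq:E1}\\
\int_{\partial U}v^2&\le C_1\Bigl(\frac1t\int_Uv^2+t\int_U|\nabla v|^2\Bigr),\label{eq:E2}\\
\|v_i^0\|^2+\|v_i^s\|^2&\le C_1\|v\|_{H^1(U)}^2.\label{eq:E3}
\end{align}
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality along the vertical segment,
\[
|v_i^s(x')-v_i^0(x')|^2\le s\int_0^s|\partial_nv(x',\gamma_i^U(x')+\xi)|^2\,d\xi,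
\]
and integration in $x'$ gives \eqref{eq:E1}. Hence $\|v_i^0\|^2\le2\|v_i^s\|^2+2s\int_U|\nabla v|^2$. Averaging over $s\in(0,t)$ yields $\|v_i^0\|^2\le\frac2t\int_Uv^2+t\int_U|\nabla v|^2$. Since the graphs cover $\partial U$, (L1) gives $\int_{\partial U}v^2\le\sqrt{1+L^2}\sum_i\|v_i^0\|^2$, and \eqref{eq:E2} follows. Finally, the bound for $\|v_i^0\|^2$ with $t=t_0$ and $\|v_i^s\|^2\le2\|v_i^0\|^2+2t_0\int_U|\nabla v|^2$ give \eqref{eq:E3}.
\end{proof}

We also need \eqref{eq:E1} and \eqref{eq:E3} for a function $u\in H^1(\Omega)\cap C(\Omega)$, with $u_i^0$ the trace read in the chart. They hold for almost every $s\in(0,t_0)$. Indeed, let $v_m\to u$ in $H^1(\Omega)$ with $v_m\in C_c^\infty(\mathbb R^n)$, by (L2). Then $(v_m)_i^0\to u_i^0$ in $L^2$ by the continuity of the trace, and $\int_0^{t_0}\|(v_m)_i^s-u_i^s\|^2ds\le\int_\Omega|v_m-u|^2\to0$, so along a subsequence $(v_m)_i^s\to u_i^s$ in $L^2$ for almost every $s$ and all $i$.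

\subsection{Convergence}

\begin{proposition}\label{prop:conv}
As $\varepsilon\to0$, $|\Omega_\varepsilon|\to|\Omega|$, $P(\Omega_\varepsilon)\to P(\Omega)$ and $\lambda(\alpha,\Omega_\varepsilon)\to\lambda(\alpha,\Omega)$.
\end{proposition}

\begin{proof}
\emph{Volume and boundary integrals.} By Lemma~\ref{lem:approx}(i)--(iii), the symmetric difference $\Omega\triangle\Omega_\varepsilon$ lies in the union of the strips $\{x\in Z_i:|x_n-\gamma_i(x')|\le(1+L)\varepsilon\}$, so its measure tends to $0$. Let $0\le\theta_i\in C_c^\infty(Z_i)$ with $\sum_i\theta_i=1$ in a neighborhood of $\partial\Omega$. A point $(x',\gamma_i^\varepsilon(x'))$ of $\partial\Omega_\varepsilon$ is within $(1+L)\varepsilon$ of the point $(x',\gamma_i(x'))\in\partial\Omega$, so for small $\varepsilon$ the neighborhood contains $\partial\Omega_\varepsilon$. Put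
\[
\beta_i^\varepsilon(x')=\theta_i\bigl(x',\gamma_i^\varepsilon(x')\bigr)\sqrt{1+|\nabla\gamma_i^\varepsilon|^2},\qquad \beta_i(x')=\theta_i\bigl(x',\gamma_i(x')\bigr)\sqrt{1+|\nabla\gamma_i|^2}.
\]
These functions are bounded by $\|\theta_i\|_\infty\sqrt{1+L^2}$, vanish outside $\overline{B'_{r_i'}}$ for some $r_i'<r_i$, and $\beta_i^\varepsilon\to\beta_i$ almost everywhere by (iii). For $v\in C(\mathbb R^n)$, (L1) and dominated convergence give
\begin{equation}\label{eq:bdryconv}
\int_{\partial\Omega_\varepsilon}v=\sum_i\int v(x',\gamma_i^\varepsilon)\,\beta_i^\varepsilon\,dx'\ \longrightarrow\ \sum_i\int v(x',\gamma_i)\,\beta_i\,dx'=\int_{\partial\Omega}v .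
\end{equation}
With $v=1$ this is the convergence of the perimeter.

\emph{Upper bound for the eigenvalues.} Let $v\in C_c^\infty(\mathbb R^n)$ with $v|_\Omega\ne0$. By $|\Omega\triangle\Omega_\varepsilon|\to0$ and \eqref{eq:bdryconv}, the Rayleigh quotient of $v$ on $\Omega_\varepsilon$ tends to that on $\Omega$. By (L2), the infimum of the latter over such $v$ is $\lambda(\alpha,\Omega)$. Hence $\limsup\lambda(\alpha,\Omega_\varepsilon)\le\lambda(\alpha,\Omega)$.

\emph{Lower bound: a limit function.} Here we must build a test function on $\Omega$ from eigenfunctions on $\Omega_\varepsilon$, and show that neither the mass nor the negative boundary term is lost in the limit. Choose $\varepsilon_j\to0$ such that $\lambda_j=\lambda(\alpha,\Omega_j)$, with $\Omega_j=\Omega_{\varepsilon_j}$, tends to $\liminf_{\varepsilon\to0}\lambda(\alpha,\Omega_\varepsilon)$. Let $u_j$ be a minimizer on $\Omega_j$ with $\int_{\Omega_j}u_j^2=1$; by elliptic regularity $u_j\in C^\infty(\overline{\Omega_j})$. By \eqref{eq:E2}, with $t\le t_0$ fixed so that $aC_1t\le\frac12$,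
\[
\int_{\Omega_j}|\nabla u_j|^2=\lambda_j+a\int_{\partial\Omega_j}u_j^2\le\lambda_j+\frac{aC_1}t+\frac12\int_{\Omega_j}|\nabla u_j|^2 .
\]
Since $\lambda_j<0$, this gives $-aC_1/t\le\lambda_j<0$ and $\|u_j\|^2_{H^1(\Omega_j)}\le C_2$ with $C_2$ independent of $j$. By (iv), each $K_t$ lies in $\Omega_j$ for large $j$. The functions $u_j$ solve $\Delta u_j=-\lambda_ju_j$ with $\lambda_j$ and $\|u_j\|_{L^2}$ bounded, so interior elliptic estimates bound all their derivatives on compact subsets of $\Omega$. A diagonal subsequence converges in $C^1_{\mathrm{loc}}(\Omega)$ to a function $u$. For every compact $K\subset\Omega$ we have $\int_Ku^2\le1$ and $\int_K|\nabla u|^2\le\liminf\int_{\Omega_j}|\nabla u_j|^2$. Hence $u\in H^1(\Omega)$, $\int_\Omega u^2\le1$ and $\int_\Omega|\nabla u|^2\le\liminf\int_{\Omega_j}|\nabla u_j|^2$.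

\emph{No loss of mass.} Let $\delta_0>0$ be such that each ball $B_{\delta_0}(y)$, $y\in\partial\Omega$, lies in some $Z_i$. Let $0<t<\delta_0$ with $t':=2(1+L)t\le t_0$, and let $\varepsilon_j\le t$. Write $\gamma_i^j=\gamma_i^{\varepsilon_j}$. We show that each $x\in\Omega_j\setminus K_t$ lies in one of the strips $S_i=\{x\in Z_i:0<x_n-\gamma_i^j(x')\le t'\}$. If $x\notin\Omega$, then $x\in Z_i$ for some $i$ by (ii), and $\gamma_i^j(x')<x_n\le\gamma_i(x')\le\gamma_i^j(x')+(1+L)\varepsilon_j$. If $x\in\Omega$, there is $y\in\partial\Omega$ with $|x-y|<t$, and $x,y\in Z_i$ for some $i$. Then $y_n=\gamma_i(y')$, so $x_n-\gamma_i(x')\le|x_n-y_n|+|\gamma_i(y')-\gamma_i(x')|\le(1+L)t$, and $\gamma_i^j(x')<x_n\le\gamma_i^j(x')+(1+L)(t+\varepsilon_j)$. By \eqref{eq:E3},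
\[
\int_{\Omega_j\setminus K_t}u_j^2\le\sum_i\int_0^{t'}\|(u_j)_i^s\|^2\,ds\le MC_1C_2\,t' .
\]
Therefore $\int_{K_t}u^2=\lim_j\int_{K_t}u_j^2\ge1-MC_1C_2t'$, and $t\to0$ gives $\int_\Omega u^2=1$.

\emph{The boundary term.} We move the boundary integral to a lifted graph, where the convergence is uniform. By the Cauchy--Schwarz inequality, \eqref{eq:E1} and \eqref{eq:E3}, with $\beta_i^j=\beta_i^{\varepsilon_j}$,
\[
\Bigl|\int\bigl((u_j)_i^0\bigr)^2\beta_i^j\,dx'-\int\bigl((u_j)_i^s\bigr)^2\beta_i^j\,dx'\Bigr|\le\|\beta_i^j\|_\infty\,\|(u_j)_i^0-(u_j)_i^s\|\,\|(u_j)_i^0+(u_j)_i^s\|\le C_3\sqrt s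
\]
for $0<s\le t_0$, with $C_3$ independent of $j$ and $s$. The same bound holds for $u$ and $\beta_i$ on $\Omega$, for almost every $s$. Fix such an $s$. If $(1+L)\varepsilon_j\le s/2$, the points $(x',\gamma_i^j(x')+s)$ with $|x'|\le r_i'$ lie in the set $\{(x',\gamma_i(x')+\xi):|x'|\le r_i',\ s/2\le\xi\le3s/2\}$, a compact subset of $\Omega\cap Z_i$. On it $u_j\to u$ uniformly and $u$ is uniformly continuous, so $(u_j)_i^s\to u_i^s$ uniformly on $\overline{B'_{r_i'}}$, and $\int((u_j)_i^s)^2\beta_i^j\to\int(u_i^s)^2\beta_i$ by dominated convergence. Summing over $i$,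
\[
\limsup_{j\to\infty}\Bigl|\int_{\partial\Omega_j}u_j^2-\int_{\partial\Omega}u^2\Bigr|\le2MC_3\sqrt s,
\]
and $s$ can be taken arbitrarily small. Consequently,
\[
\lambda(\alpha,\Omega)\le\int_\Omega|\nabla u|^2-a\int_{\partial\Omega}u^2\le\liminf_j\Bigl(\int_{\Omega_j}|\nabla u_j|^2-a\int_{\partial\Omega_j}u_j^2\Bigr)=\liminf_{\varepsilon\to0}\lambda(\alpha,\Omega_\varepsilon).\qedhere
\]
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:pv}]
The bound $\lambda(\alpha,\Omega)<-a^2$ is Lemma~\ref{lem:range}, the existence and uniqueness of $R=R(\kappa)$ follow from Lemma~\ref{lem:R}, and the properties of $C$ were shown after \eqref{eq:C}.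

\emph{The inequalities for smooth sets.} Let $U$ be a Lipschitz set with smooth boundary, possibly disconnected, with $\lambda(\alpha,U)=-\kappa_U^2$ and $R_U=R(\kappa_U)$. Every point of $\overline U$ has a neighborhood whose intersection with $U$ is connected: a small ball at an interior point, a small cylinder cut by a graph at a boundary point. Such a neighborhood meets exactly one component of $U$. By compactness, $U$ has finitely many components $U_1,\dots,U_m$; their closures are pairwise disjoint, and each $U_l$ has smooth boundary contained in $\partial U$. For $v\in H^1(U)$ the numerator in \eqref{eq:rayleigh} is the sum of the numerators over the components, hence at least $\min_l\lambda(\alpha,U_l)\int_Uv^2$, with equality for a function supported in one component. So $\lambda(\alpha,U')=-\kappa_U^2$ for some component $U'$. Proposition~\ref{prop:smooth}, $P(U)\ge P(U')$ and $C\ge0$ give $P(U)\ge P(U')\ge P(B_{R_U})$ and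
\[
|U|\ge|U'|\ge|B_{R_U}|-C(\kappa_U)\bigl(P(U')-P(B_{R_U})\bigr)\ge|B_{R_U}|-C(\kappa_U)\bigl(P(U)-P(B_{R_U})\bigr).
\]

\emph{The inequalities for Lipschitz sets.} Apply this to $U=\Omega_\varepsilon$ and let $\varepsilon\to0$. By Proposition~\ref{prop:conv}, $\kappa_{\Omega_\varepsilon}\to\kappa>a$, and volume and perimeter converge. Since $R(\cdot)$ and $C(\cdot)$ are continuous on $(a,\infty)$, \eqref{eq:main} holds for $\Omega$.

\emph{Equality.} Suppose that $P(\Omega)=P(B_R)$. Then \eqref{eq:main} gives $|\Omega|\ge|B_R|$. We recall De Giorgi's isoperimetric theorem: a measurable set of finite volume has perimeter, in the sense of De Giorgi, at least that of a ball of the same volume, with equality only if it coincides with a ball up to a null set. For a Lipschitz set the De Giorgi perimeter is $\mathcal H^{n-1}(\partial\Omega)$. A ball of volume $|\Omega|$ has radius at least $R$, hence perimeter at least $P(\Omega)$, so equality holds and $\Omega$ coincides almost everywhere with an open ball $B^*$. The closure of an open set is the support of the measure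 $\mathbf 1_\Omega\,dx$, so $\overline\Omega=\overline{B^*}$. Every neighborhood of a point of $\partial\Omega$ contains points strictly below the graph, which are not in $\overline\Omega$; hence $\Omega$ is the interior of $\overline\Omega$, and $\Omega=B^*$. Conversely, if $\Omega$ is a ball, its radius is $R$ by the uniqueness of $R$, so $P(\Omega)=P(B_R)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:max}]
Let $B$ have radius $R_0$, and let $R$ be as in Theorem~\ref{thm:pv}. Then $P(B_{R_0})=P(\Omega)\ge P(B_R)$, so $R\le R_0$, and Lemma~\ref{lem:R} gives $\lambda(\alpha,\Omega)=\lambda(\alpha,B_R)\le\lambda(\alpha,B_{R_0})$. Equality forces $R=R_0$ by strict monotonicity; then $P(\Omega)=P(B_R)$, and $\Omega$ is a ball by Theorem~\ref{thm:pv}. Conversely, a ball with the perimeter of $B$ has radius $R_0$, and equality holds.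
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:leq}]
The first statement is Theorem~\ref{thm:max}. If $P(\Omega)<c$, then $\lambda(\alpha,\Omega)$ is at most the eigenvalue of the ball of perimeter $P(\Omega)$, which by Lemma~\ref{lem:R} is strictly smaller than the eigenvalue of the ball of perimeter $c$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFNT}
D. Bucur, V. Ferone, C. Nitsch, C. Trombetti,
\emph{A sharp estimate for the first Robin-Laplacian eigenvalue with negative boundary parameter},
arXiv:1810.06108 (2018).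

\end{thebibliography}
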